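# Symmetric multiaffine polynomials, permanents, and the Agler class on the polydisk

Throughout, $\mathbb D=\{z\in\mathbb C:|z|<1\}$, $\mathbb T$ is the unit circle, $d\ge 1$ is an integer and $n=d-1$. The letter $t$ denotes a single complex variable, and $z=(z_1,\dots,z_d)$ denotes a tuple. We write $[n]=\{1,\dots,n\}$ and $E_j$ for the $j$-th elementary symmetric polynomial.

## 1. Reflection, polarization, kernels and the Agler class

**Definition 1.1 (reflection).** For $p\in\mathbb C[z_1,\dots,z_d]$ of multi-degree $N=(\deg_{z_1}p,\dots,\deg_{z_d}p)$, the reflection of $p$ is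
$$\tilde p(z)=z^{N}\,\overline{p(1/\bar z_1,\dots,1/\bar z_d)} .$$

Example: $p=2-z_1-z_2$ has multi-degree $(1,1)$, and $\tilde p=z_1z_2\,(2-1/z_1-1/z_2)=2z_1z_2-z_1-z_2$.

**Definition 1.2 (multiaffine, symmetric).** A polynomial is multiaffine if it has degree one in every variable. It is symmetric if it is invariant under every permutation of $z_1,\dots,z_d$.

Example: $p=1-\tfrac13(z_1z_2+z_1z_3+z_2z_3)$ is both. Its multi-degree is $(1,1,1)$ and $\tilde p=z_1z_2z_3-\tfrac13(z_1+z_2+z_3)$.

**Definition 1.3 (polarization).** For $f\in\mathbb C[t]$ with $\deg f\le m$, let $\mathrm{Pol}_m f$ be the unique symmetric polynomial in $z_1,\dots,z_m$, of degree at most one in each variable, with $(\mathrm{Pol}_m f)(t,\dots,t)=f(t)$.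

It exists and is unique. The symmetric polynomials of degree $\le1$ in each variable have basis $E_0,\dots,E_m$, and $E_j(t,\dots,t)=\binom mj t^j$. So $\mathrm{Pol}_m$ is linear and $\mathrm{Pol}_m(t^j)=E_j/\binom mj$. Example: $\mathrm{Pol}_2(1-t^2)=1-z_1z_2$, while $\mathrm{Pol}_3(1-t^2)=1-\frac13E_2$; the result depends on $m$.

If $u_1,\dots,u_m$ are polynomials in $t$ of degree $\le1$, then
$$\mathrm{Pol}_m(u_1\cdots u_m)=\frac1{m!}\sum_{\sigma\in S_m}\prod_{i=1}^m u_{\sigma(i)}(z_i),\tag{1}$$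
because the right side is symmetric, has degree $\le1$ in each variable, and equals $u_1\cdots u_m$ on the diagonal.

Let $p$ be symmetric and multiaffine and put $P(t)=p(t,\dots,t)$. Then $p=\mathrm{Pol}_dP$. Put $\tilde P(t)=t^d\,\overline{P(1/\bar t)}$. (For one-variable polynomials $P$ of degree $\le d$ we always reflect in degree $d$.) If $P=\sum a_jt^j$, then $\tilde P=\sum\bar a_jt^{d-j}$, and since $E_j$ reflects in multi-degree $(1,\dots,1)$ to $E_{d-j}$ and $\binom dj=\binom d{d-j}$,
$$\tilde p=\mathrm{Pol}_d\tilde P .$$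
When $P$ is an arbitrary polynomial of degree $\le d$ and $p=\mathrm{Pol}_dP$, we take this formula as the meaning of $\tilde p$.

**Definition 1.4 (Agler class).** An analytic function $f$ on $\mathbb D^d$ with $|f|\le1$ belongs to the Schur–Agler class, or Agler class, if $\|f(T)\|\le1$ for every $d$-tuple $T=(T_1,\dots,T_d)$ of commuting strictly contractive operators on a Hilbert space.

Here $f(T)$ is the power series of $f$ evaluated at $T$; it converges absolutely because $\max_j\|T_j\|<1$. Example: $f=z_1z_2$ belongs to the class, since $\|T_1T_2\|\le1$. Two textbook theorems say that for $d=1$ (von Neumann's inequality) and $d=2$ (Andô's theorem) every analytic $f$ with $|f|\le1$ belongs to it. This fails for $d=3$: Section 9 contains a full verification that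
$$\tfrac15\big(z_1^2+z_2^2+z_3^2-2z_1z_2-2z_1z_3-2z_2z_3\big)$$
is bounded by $1$ on $\mathbb D^3$ but is not in the Agler class.

**Definition 1.5 (kernels).** A kernel in $m$ slots is a polynomial
$$k(z,w)=\sum_{I,J\subset[m]}k_{IJ}\,z^I\bar w^J,\qquad z^I=\prod_{i\in I}z_i .$$
It is PSD if the matrix $(k_{IJ})$ is positive semidefinite; equivalently $k=\sum_\nu q_\nu(z)\overline{q_\nu(w)}$, a finite sum with each $q_\nu$ of degree $\le1$ in each variable. It is symmetric if it is invariant under simultaneous permutations of the pairs $(z_i,w_i)$.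

Example: $(z_1-z_2)\overline{(w_1-w_2)}$ is symmetric and PSD in two slots. In one slot $1-z\bar w$ has matrix $\mathrm{diag}(1,-1)$ and is not PSD. A kernel in $0$ slots is a constant. Sums of PSD kernels are PSD, and so is a product of PSD kernels in disjoint sets of slots: multiply the sums of squares.

We write $z_{\hat\jmath}$ for $z$ with its $j$-th entry removed. If $k$ is symmetric, the value $k(z_{\hat\jmath},w_{\hat\jmath})$ does not depend on how the remaining pairs are ordered.

## 2. Is $\tilde p/p$ in the Agler class when $p$ is symmetric and multiaffine?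

Greg Knese's survey "Rational inner functions on the polydisk -- a survey" (arXiv:2409.14604, 2024) poses the following problem.

**Problem.** Suppose $p(z_1,\dots,z_d)$ has no zeros in $\mathbb D^d$, is multiaffine and symmetric. Does $\phi=\tilde p/p$ automatically belong to the Agler class?

The question is meant for every $d\ge 1$ and every such $p$. The answer is yes.

**Theorem 1.** Let $p=\mathrm{Pol}_dP$, where $P$, $\deg P\le d$, has no zeros in $\mathbb D$. There is a symmetric PSD kernel $K$ in $d-1$ slots with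
$$p(z)\overline{p(w)}-\tilde p(z)\overline{\tilde p(w)}=\sum_{j=1}^d(1-z_j\bar w_j)\,K(z_{\hat\jmath},w_{\hat\jmath}).\tag{2}$$
Consequently, if $p$ is symmetric, multiaffine and has no zeros in $\mathbb D^d$, then $\tilde p/p$ is in the Agler class.

**Why (2) gives the Agler property.** This step turns an operator statement into an identity between polynomials. If $p$ is symmetric, multiaffine and zero-free in $\mathbb D^d$, then $P(t)=p(t,\dots,t)$ is zero-free in $\mathbb D$, so (2) is available. Write $K=\sum_\nu q_\nu(z)\overline{q_\nu(w)}$, let $T$ be a commuting tuple of strict contractions, and substitute $z^I\bar w^J\mapsto(T^J)^*T^I$ in (2). For commuting $T$, the kernel $f(z)\overline{g(w)}$ becomes $g(T)^*f(T)$, so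
$$p(T)^*p(T)-\tilde p(T)^*\tilde p(T)=\sum_{j,\nu}q_\nu(T_{\hat\jmath})^*(I-T_j^*T_j)\,q_\nu(T_{\hat\jmath})\ge0 .$$
Thus $\|\tilde p(T)x\|\le\|p(T)x\|$ for all $x$. Since $1/p$ is analytic on $\mathbb D^d$, its power series converges absolutely at $T$. Hence $p(T)$ is invertible with inverse $(1/p)(T)$, and $\phi(T)=\tilde p(T)p(T)^{-1}$. Putting $x=p(T)^{-1}y$ gives $\|\phi(T)y\|\le\|y\|$. Scalar tuples $T\in\mathbb D^d$ give $|\phi|\le1$. $\square$

So everything rests on (2).

## 3. One and two variables, by comparing coefficients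

**The case $d=1$.** Let $p=a_0+a_1z$ and $\tilde p=\bar a_1+\bar a_0z$. The mixed terms cancel and
$$p(z)\overline{p(w)}-\tilde p(z)\overline{\tilde p(w)}=(|a_0|^2-|a_1|^2)(1-z\bar w).$$
Here $K=|a_0|^2-|a_1|^2$, which is $\ge0$ when $p$ has no zeros in $\mathbb D$.

**The case $d=2$.** Let $p=A+B(z_1+z_2)+Cz_1z_2$ and $\tilde p=\bar C+\bar B(z_1+z_2)+\bar Az_1z_2$. We look for $K(z,w)=\alpha+\beta z+\bar\beta\bar w+\gamma z\bar w$ and compare coefficients in (2):

- constant term: $|A|^2-|C|^2=2\alpha$;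
- $z_1$: $\;B\bar A-\bar BC=\beta$;
- $z_1\bar w_1$: $\;|B|^2-|B|^2=0=\gamma-\alpha$;
- $z_1\bar w_2$ and $z_1z_2$: both sides are $0$;
- $z_1z_2\bar w_1$: $\;C\bar B-\bar AB=-\beta$;
- $z_1z_2\bar w_1\bar w_2$: $\;|C|^2-|A|^2=-2\gamma$.

The other coefficients follow by exchanging $1$ and $2$ or by conjugation. So $\gamma=\alpha$, everything is consistent, and $K$ is PSD exactly when $\alpha\ge|\beta|$, that is,
$$|A|^2-|C|^2\ge 2\,|B\bar A-C\bar B| .\tag{3}$$

We check (3). Here $P=A+2Bt+Ct^2$ and $\tilde P=\bar C+2\bar Bt+\bar At^2$. When $P$ has no zeros in $\mathbb D$ we have $|\tilde P|\le|P|$ in $\mathbb D$. Indeed, if $P$ is zero-free on $\overline{\mathbb D}$, then $\tilde P/P$ is analytic there and unimodular on $\mathbb T$; in general pass to the limit $r\uparrow1$ in $P(rt)$. At $t=0$ this reads $|C|\le|A|$. The quadratic terms cancel in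
$$\bar AP-C\tilde P=(|A|^2-|C|^2)+2(B\bar A-C\bar B)t .$$
If $|C|<|A|$, then $|C\tilde P|<|AP|$ in $\mathbb D$, so this affine function has no zero in $\mathbb D$, which is (3). If $|C|=|A|$, the product of the two roots of $P$ has modulus one while neither root is in $\mathbb D$; so both lie on $\mathbb T$ and $\tilde P=\omega P$ with $|\omega|=1$. Then $\bar C=\omega A$, hence $C\tilde P=\bar\omega\bar A\,\omega P=\bar AP$, and both sides of (3) are $0$.

For $p=2-z_1-z_2$ we get $\alpha=\gamma=2$, $\beta=-2$, and $K=2(1-z)\overline{(1-w)}$: a single square.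

## 4. Three variables: one square is not enough

Consider the one-variable identity
$$S(t)\overline{S(u)}-tS(t)\,\overline{uS(u)}=(1-t\bar u)\,S(t)\overline{S(u)} .$$
It suggests looking at pairs $S,\ tS$ and polarizing. For $\deg S\le n=d-1$ put
$$L_S(z,w)=\mathrm{Pol}_d(S)(z)\,\overline{\mathrm{Pol}_d(S)(w)}-\mathrm{Pol}_d(tS)(z)\,\overline{\mathrm{Pol}_d(tS)(w)} .$$
Let $s=\mathrm{Pol}_n(S)$ and $s_j(z)=s(z_{\hat\jmath})$. Then $\mathrm{Pol}_d(S)=\frac1d\sum_js_j$ and $\mathrm{Pol}_d(tS)=\frac1d\sum_jz_js_j$, since the right sides are symmetric, of degree $\le1$ in each variable, and correct on the diagonal. Hence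
$$L_S=\frac1{d^2}\sum_{i,j=1}^d(1-z_i\bar w_j)\,s_i(z)\overline{s_j(w)} .$$
The terms with $i=j$ have exactly the form wanted in (2). The sensible first guess is that the terms with $i\ne j$ only change the constant, so that
$$L_S=\sum_j(1-z_j\bar w_j)\,K(z_{\hat\jmath},w_{\hat\jmath}),\qquad K=c\,s(z)\overline{s(w)} .$$

Test this with $d=3$ and $S=1-t^2$. Then $s=1-z_1z_2$, $\mathrm{Pol}_3(S)=1-\frac13E_2$ and $\mathrm{Pol}_3(tS)=\frac13E_1-E_3$. Since $\tilde S=t^3-t=-tS$, the kernel $L_S$ is the left side of (2) for $p=1-\frac13E_2$, which has no zeros in $\mathbb D^3$ because $|E_2|<3$ there. The constant term of $L_S$ is $1$, and that of the guess is $3c$, so $c=\frac13$. But the coefficient of $z_1\bar w_1$ in $L_S$ is $-\frac19$, whereas in the guess it is $-c=-\frac13$: only $j=1$ contributes, because $s=1-z_1z_2$ has no linear term. The guess fails at the cross terms $i\neq j$; an amount $\frac29z_1\bar w_1$ is missing.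

A multiple of $(z_1-z_2)\overline{(w_1-w_2)}$ vanishes on the diagonal and contains $z_1\bar w_1$. Taking it with coefficient $\frac19$ repairs everything:
$$L_S=\sum_{j=1}^3(1-z_j\bar w_j)\Big[\tfrac13(1-z_kz_l)\overline{(1-w_kw_l)}+\tfrac19(z_k-z_l)\overline{(w_k-w_l)}\Big],\qquad\{j,k,l\}=\{1,2,3\}.\tag{4}$$
To check (4) we may set $w=z$, since a polynomial in $z$ and $\bar w$ is determined by its values on $w=z$. With $t_j=|z_j|^2$ the left side is
$$1-\tfrac23\mathrm{Re}\,E_2+\tfrac19|E_2|^2-\tfrac19|E_1|^2+\tfrac23\mathrm{Re}(E_3\bar E_1)-|E_3|^2,$$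
and the bracket on the right is
$$\tfrac13-\tfrac23\mathrm{Re}\,z_kz_l+\tfrac13t_kt_l+\tfrac19(t_k+t_l)-\tfrac29\mathrm{Re}\,z_k\bar z_l .$$
Multiply by $1-t_j$ and sum over $j$:

- the constants give $1$;
- the terms in $\mathrm{Re}\,z_kz_l$ give $-\frac23\mathrm{Re}\,E_2$ and, after the factor $-t_j$, $\frac23\sum_j\mathrm{Re}(E_3\bar z_j)=\frac23\mathrm{Re}(E_3\bar E_1)$;
- the terms linear in the $t_j$ give $(\frac29-\frac13)\sum t_j=-\frac19\sum t_j$, which together with $-\frac29\sum_{k<l}\mathrm{Re}\,z_k\bar z_l$ is $-\frac19|E_1|^2$;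
- the terms $t_kt_l$ give $(\frac13-\frac29)\sum_{k<l}t_kt_l=\frac19\sum_{k<l} t_kt_l$, which together with $\frac29\sum_jt_j\mathrm{Re}\,z_k\bar z_l$ is $\frac19|E_2|^2$;
- the terms $t_1t_2t_3$ give $-|E_3|^2$.

So (4) holds. For general $d$ we must find all such corrections and see that their coefficients are nonnegative. Two moves do this. First, the general $P$ is split into pieces $L_S$ where $S$ has all its roots on $\mathbb T$ (Section 6). Second, $L_S$ is written as a difference of two permanents in a polynomial ring, in which the sum over $j$ in (2) becomes multiplication by one linear form $\tau$, and each difference square becomes one quadratic form $\delta$. The task is then to divide by $\tau$ (Sections 5 and 7).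

## 5. Symmetric kernels as a polynomial ring

The purpose of this section is a dictionary. Let $W=\mathrm{span}\{1,\bar w,z,z\bar w\}$ be the kernels in one slot, and let $\mathcal R=\mathbb C[a,b,c,e]$ be the polynomial ring on
$$a\leftrightarrow1,\qquad b\leftrightarrow\bar w,\qquad c\leftrightarrow z,\qquad e\leftrightarrow z\bar w .$$
Let $\mathcal R_m$ be its homogeneous part of degree $m$, and define a linear map on $\mathcal R_m$ by
$$\Theta_m(h_1\cdots h_m)=\frac1{m!}\sum_{\sigma\in S_m}\prod_{i=1}^mh_{\sigma(i)}(z_i,w_i)\qquad(h_i\in W).$$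
It is well defined because the right side is multilinear and symmetric in $h_1,\dots,h_m$, and $\mathcal R_m=\mathrm{Sym}^mW$. Kernels in $m$ slots form $W^{\otimes m}$, with basis the products of one basis element of $W$ per slot. A monomial of $\mathcal R_m$ goes to the average over an $S_m$-orbit of such basis products, and different monomials give different orbits. All orbits occur, so $\Theta_m$ is an isomorphism of $\mathcal R_m$ onto the symmetric kernels in $m$ slots. Example: $\Theta_2(ae)=\frac12(z_1\bar w_1+z_2\bar w_2)$ and $\Theta_2(bc)=\frac12(\bar w_1z_2+\bar w_2z_1)$.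

Put
$$M=\begin{pmatrix}a&b\\c&e\end{pmatrix},\qquad\tau=a-e,\qquad\delta=\det M=ae-bc .$$
Identify $u=u_0+u_1t$ with the vector $(u_0,u_1)^T\in\mathbb C^2$, and put $x_{uv}=u^TM\bar v\in\mathcal R_1$. Expanding, $x_{uv}=u_0\bar v_0a+u_0\bar v_1b+u_1\bar v_0c+u_1\bar v_1e$, so $x_{uv}$ corresponds to $u(z)\overline{v(w)}$.

The permanent of an $m\times m$ matrix is $\mathrm{per}(x_{ij})=\sum_{\pi\in S_m}\prod_ix_{i\pi(i)}$, and it is $1$ when $m=0$. For $m=2$ it is $x_{11}x_{22}+x_{12}x_{21}$.

**Fact 1.** $\displaystyle \mathrm{Pol}_m\big(\textstyle\prod u_i\big)(z)\,\overline{\mathrm{Pol}_m\big(\prod v_i\big)(w)}=\frac1{m!}\,\Theta_m\big(\mathrm{per}(x_{u_iv_j})\big).$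

By (1) the left side is $\frac1{m!^2}\sum_{\sigma,\rho}\prod_iu_{\sigma(i)}(z_i)\overline{v_{\rho(i)}(w_i)}$. Put $\rho=\pi\sigma$. For fixed $\pi$, slot $i$ carries $x_{u_kv_{\pi(k)}}$ with $k=\sigma(i)$, so $\frac1{m!}$ times the sum over $\sigma$ is $\Theta_m\big(\prod_kx_{u_kv_{\pi(k)}}\big)$. Summing over $\pi$ with the remaining factor $\frac1{m!}$ gives the claim.

**Fact 2.** For $h\in\mathcal R_{d-1}$, $\displaystyle \Theta_d(\tau h)=\frac1d\sum_{j=1}^d(1-z_j\bar w_j)\,\Theta_{d-1}(h)(z_{\hat\jmath},w_{\hat\jmath}).$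

Take $h=h_1\cdots h_{d-1}$ and sort the $d!$ permutations by the slot $j$ that receives $\tau$, which corresponds to $1-z\bar w$. The other factors are distributed over the other slots in all $(d-1)!$ ways, which gives $(d-1)!\,\Theta_{d-1}(h)(z_{\hat\jmath},w_{\hat\jmath})$. Divide by $d!$.

**Fact 3.** If $\Theta_m(g)$ and $\Theta_{m'}(h)$ are PSD, so is $\Theta_{m+m'}(gh)$.

Sort the permutations by the set $A$ of slots receiving the factors of $g$. This shows that $\Theta_{m+m'}(gh)$ is the average, over $A\subset[m+m']$ with $|A|=m$, of $\Theta_m(g)$ in the slots of $A$ times $\Theta_{m'}(h)$ in the slots of the complement. Each such product is PSD, hence so is the average.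

**Fact 4.** $\Theta_2(\delta)=\frac12(z_1-z_2)\overline{(w_1-w_2)}$ is PSD, and $\Theta_m\big(\mathrm{per}(x_{u_iu_j})\big)$ is PSD for all $u_1,\dots,u_m$.

The first part is the example above. By Fact 1 with $v_i=u_i$, the second kernel is $m!\,q(z)\overline{q(w)}$ with $q=\mathrm{Pol}_m(\prod u_i)$.

In this language, Fact 2 says that finding $K$ in (2) means writing the left side as $\Theta_d(\tau h)$. Facts 3 and 4 say that $h$ is good if it is a combination, with nonnegative coefficients, of products of powers of $\delta$ and permanents $\mathrm{per}(x_{u_iu_j})$.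

## 6. Splitting over the solutions of $\tilde P=P$ on the circle

If all roots of $S$ are on the circle, the two polynomials in $L_S$ differ in one factor only, $1$ against $t$. The next lemma reduces to that situation.

**Lemma 2.** Suppose $P$, $\deg P\le d$, has no zeros in $\overline{\mathbb D}$. Then there are polynomials $R_1,\dots,R_d$ of degree $d-1$ with all roots on $\mathbb T$, and $\lambda_j>0$, such that
$$p(z)\overline{p(w)}-\tilde p(z)\overline{\tilde p(w)}=\sum_{j=1}^d\lambda_jL_{R_j}(z,w).$$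

**Step 1.** We locate the solutions of $\tilde P=P$. Write $P=P(0)\prod_{j=1}^d(1-\alpha_jt)$ with $|\alpha_j|<1$, where some $\alpha_j$ may be $0$. Then $\tilde P=\overline{P(0)}\prod_j(t-\bar\alpha_j)$, and
$$b=\frac{\tilde P}{P}=\frac{\overline{P(0)}}{P(0)}\prod_{j=1}^d\frac{t-\bar\alpha_j}{1-\alpha_jt}$$
is a Blaschke product of degree $d$ times a unimodular constant. So $|b|<1$ in $\mathbb D$ and $|b|>1$ outside $\overline{\mathbb D}$, including $\infty$, with the value $\infty$ allowed. On $\mathbb T$, logarithmic differentiation gives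
$$\frac{\zeta b'(\zeta)}{b(\zeta)}=\sum_{j=1}^d\frac{1-|\alpha_j|^2}{|\zeta-\bar\alpha_j|^2}>0 .$$
Let $R=P-\tilde P=P(1-b)$. The coefficient of $t^d$ in $P$ has modulus $|P(0)|\prod|\alpha_j|<|P(0)|$, and that of $\tilde P$ has modulus $|P(0)|$, so $\deg R=d$. A zero of $R$ is not a zero of $P$: otherwise $P$ and $\tilde P$ would vanish together, but the zeros of $P$ lie outside $\overline{\mathbb D}$ and those of $\tilde P$ lie in $\mathbb D$. So the zeros of $R$ are solutions of $b=1$, and hence lie on $\mathbb T$. They are simple, because $R'=-Pb'\ne0$ there. Thus $R$ has $d$ distinct zeros $\zeta_1,\dots,\zeta_d\in\mathbb T$. Put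
$$R_j=\frac{R}{\zeta_j-t},$$
a polynomial of degree $d-1$ with roots $\zeta_i$, $i\ne j$.

**Step 2.** We expand $P+\tilde P$ in terms of the $R_j$ by partial fractions. Let $h=\frac{1+b}{1-b}$. It is finite where $b=\infty$ and at the point $\infty$, and its only poles are simple ones at the $\zeta_j$. Since $\zeta_jb'(\zeta_j)>0$, we have $b'(\zeta_j)=|b'(\zeta_j)|\bar\zeta_j$. Near $\zeta_j$, $1-b$ is asymptotic to $b'(\zeta_j)(\zeta_j-t)$, so
$$h\sim\frac{2}{b'(\zeta_j)(\zeta_j-t)}=\frac{2\zeta_j/|b'(\zeta_j)|}{\zeta_j-t} .$$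
Because $\frac{\zeta+t}{\zeta-t}=\frac{2\zeta}{\zeta-t}-1$, the function
$$h-\sum_j\lambda_j\frac{\zeta_j+t}{\zeta_j-t},\qquad\lambda_j=\frac1{|b'(\zeta_j)|}>0,$$
is rational without poles on the Riemann sphere, hence constant. On $\mathbb T\setminus\{\zeta_1,\dots,\zeta_d\}$ both $h$ and the fractions $\frac{\zeta_j+t}{\zeta_j-t}$ are purely imaginary, so the constant is $i\gamma$ with $\gamma\in\mathbb R$. Multiplying by $R$, and using $Rh=P(1+b)=P+\tilde P$,
$$P+\tilde P=\sum_j\lambda_j(\zeta_j+t)R_j+i\gamma R .$$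

**Step 3.** We insert this into the kernel. For $F,G$ of degree $\le d$ write $[F,G]=\mathrm{Pol}_d(F)(z)\overline{\mathrm{Pol}_d(G)(w)}$, which is linear in $F$ and conjugate linear in $G$. The mixed terms cancel in
$$[P,P]-[\tilde P,\tilde P]=\tfrac12\big([P+\tilde P,\,R]+[R,\,P+\tilde P]\big).$$
The contribution of $i\gamma R$ is $\frac12(i\gamma-i\gamma)[R,R]=0$. In the $j$-th term put $U=\zeta_jR_j$ and $V=tR_j$, so that $(\zeta_j+t)R_j=U+V$ and $R=U-V$. The term is
$$\tfrac{\lambda_j}2\big([U+V,U-V]+[U-V,U+V]\big)=\lambda_j\big([U,U]-[V,V]\big)=\lambda_jL_{R_j},$$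
where the last equality uses $|\zeta_j|=1$. $\square$

## 7. Dividing the difference of permanents by $\tau$

Let $S$ have degree $n$ with all roots $\zeta_1,\dots,\zeta_n$ on $\mathbb T$. Choose $\theta_i$ with $|\theta_i|=1$ and $\theta_i^2=-\zeta_i$. Then $\ell_i=\theta_i+\bar\theta_it$ has root $-\theta_i/\bar\theta_i=-\theta_i^2=\zeta_i$, and $S=\kappa\prod_{i=1}^n\ell_i$ for a constant $\kappa$. We use the following notation.

- $x_{ij}=\ell_i^TM\bar\ell_j$; for $Y\subset[n]$, $X_Y=(x_{ij})_{i,j\in Y}$.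
- $\rho_{ij}=|\zeta_i-\zeta_j|^2$.
- A matching $\mu$ is a set of pairwise disjoint pairs in $[n]$; $V(\mu)$ is the set of indices it covers, $|\mu|$ the number of pairs, and $\rho(\mu)=\prod_{\{i,j\}\in\mu}\rho_{ij}$.

For $n=2$ there are two matchings: the empty one, with $\rho=1$, and $\{\{1,2\}\}$, with $\rho=\rho_{12}$.

**Proposition 3.** $\displaystyle L_S=\frac{|\kappa|^2}{d!}\,\Theta_d(\tau\,\mathcal K)$, where
$$\mathcal K=\sum_{k\ge0}k!\,(n-2k+1)\,\delta^k\sum_{\mu:\,|\mu|=k}\rho(\mu)\,\mathrm{per}\big(X_{[n]\setminus V(\mu)}\big).\tag{5}$$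

**Step 1.** We write $L_S$ as a difference of permanents. Let $v_0=(1,0)^T\leftrightarrow1$ and $v_1=(0,1)^T\leftrightarrow t$. Since $S=\kappa\cdot1\cdot\prod\ell_i$ and $tS=\kappa\cdot t\cdot\prod\ell_i$, Fact 1 with $m=d$ gives
$$L_S=\frac{|\kappa|^2}{d!}\,\Theta_d(\Pi_0-\Pi_1),$$
where $\Pi_s$ is the permanent of $(x_{uv})$ with $u,v$ running over $v_s,\ell_1,\dots,\ell_n$. We must show $\Pi_0-\Pi_1=\tau\mathcal K$.

It helps to see $n=1$ by hand. Write $\ell_1=\theta+\bar\theta t$. Then
$$x_{v_0\ell_1}x_{\ell_1v_0}=(a\bar\theta+b\theta)(a\theta+c\bar\theta)=a^2+bc+ab\theta^2+ac\bar\theta^2,$$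
$$x_{v_1\ell_1}x_{\ell_1v_1}=(c\bar\theta+e\theta)(b\theta+e\bar\theta)=e^2+bc+be\theta^2+ce\bar\theta^2 .$$
The difference is $(a-e)(a+e+b\theta^2+c\bar\theta^2)=\tau x_{11}$. Adding $(x_{v_0v_0}-x_{v_1v_1})x_{11}=(a-e)x_{11}=\tau x_{11}$, we get $\Pi_0-\Pi_1=2\tau x_{11}$, in agreement with (5).

**Step 2.** We isolate the part of the permanent that changes. Give $v_s$ the index $0$, and sort permutations of $\{0,1,\dots,n\}$ by the cycle $0\to i_1\to\dots\to i_r\to0$ through $0$. With $R=\{i_1,\dots,i_r\}$, the rest is an arbitrary permutation of $[n]\setminus R$. Hence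
$$\Pi_0-\Pi_1=\sum_{R\subset[n]}g_R\,\mathrm{per}(X_{[n]\setminus R}),$$
$$g_R=\sum_{(i_1,\dots,i_r)}\big[x_{v_0i_1}x_{i_1i_2}\cdots x_{i_rv_0}-x_{v_1i_1}x_{i_1i_2}\cdots x_{i_rv_1}\big],$$
the sum being over all orderings of $R$, $r=|R|$, where an index $i$ in a subscript stands for $\ell_i$. For $R=\emptyset$, $g_\emptyset=x_{v_0v_0}-x_{v_1v_1}=a-e=\tau$. We want every $g_R$ to be divisible by $\tau$.

**Step 3.** We express $g_R$ as a skew part; here the roots on the circle enter. Let
$$J=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad N=MJ=\begin{pmatrix}b&a\\e&c\end{pmatrix} .$$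
As a vector, $\ell_j=(\theta_j,\bar\theta_j)^T$, so $\bar\ell_j=J\ell_j$. Therefore $M\bar\ell_j=N\ell_j$ and
$$x_{ij}=\ell_i^TN\ell_j .$$
For a $2\times2$ matrix $Y$ over $\mathcal R$ put $\mathrm{sk}(Y)=Y_{12}-Y_{21}$. Define
$$G_R=\sum_{(i_1,\dots,i_r)}M\bar\ell_{i_1}\ell_{i_1}^TM\bar\ell_{i_2}\ell_{i_2}^T\cdots\bar\ell_{i_r}\ell_{i_r}^TM,\qquad H_R=\sum_{(i_1,\dots,i_r)}N\ell_{i_1}\ell_{i_1}^TN\ell_{i_2}\ell_{i_2}^T\cdots\ell_{i_r}\ell_{i_r}^TN,$$
with $G_\emptyset=M$ and $H_\emptyset=N$. The two products in $g_R$ are sandwiches of these matrices between $v_s^T$ and $v_s$, so $g_R=(G_R)_{11}-(G_R)_{22}$. Also $H_R=G_RJ$, hence $(H_R)_{12}=(G_R)_{11}$ and $(H_R)_{21}=(G_R)_{22}$. So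
$$g_R=\mathrm{sk}(H_R).$$

**Step 4.** We collect three identities for $2\times2$ matrices. Put $\Omega=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, and for vectors with components numbered $1,2$ put $u\wedge v=u^T\Omega v=u_1v_2-u_2v_1$. Then
$$u^TYv-v^TYu=\mathrm{sk}(Y)\,(u\wedge v),\tag{6}$$
$$\mathrm{sk}(uv^T)=u\wedge v,\tag{7}$$
$$(Nu)\wedge(N^Tv)=\det N\,(u\wedge v)+\tau\,v^TNu.\tag{8}$$
Identity (6) holds because $Y-Y^T=\mathrm{sk}(Y)\,\Omega$, and (7) is the definition. For (8), $\mathrm{sk}(N)=a-e=\tau$, so $N^T=N-\tau\Omega$. With $N^T\Omega N=(\det N)\Omega$ and $\Omega^2=-I$,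
$$N^T\Omega N^T=N^T\Omega N-\tau N^T\Omega^2=(\det N)\,\Omega+\tau N^T .$$
Multiply by $u^T$ on the left and $v$ on the right, and note $u^TN^Tv=v^TNu$.

**Step 5.** We derive a recursion for $g_R$ that exhibits the factor $\tau$. Let $R\neq\emptyset$. Each summand of $H_R$ is
$$x_{i_1i_2}\cdots x_{i_{r-1}i_r}\,(N\ell_{i_1})(N^T\ell_{i_r})^T .$$
By (7) and (8), together with $\ell_{i_r}^TN\ell_{i_1}=x_{i_ri_1}$,
$$g_R=\sum_{(i_1,\dots,i_r)}x_{i_1i_2}\cdots x_{i_{r-1}i_r}\big[\tau\,x_{i_ri_1}+\det N\,(\ell_{i_1}\wedge\ell_{i_r})\big].$$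
Let $\mathrm{cyc}(R)=\sum_\pi\prod_{i\in R}x_{i\pi(i)}$, the sum being over the cyclic permutations $\pi$ of $R$ with one cycle of length $r$. Each such $\pi$ comes from $r$ orderings, so the first part of $g_R$ is $\tau\,|R|\,\mathrm{cyc}(R)$.

The second part is $0$ for $r=1$, since $\ell\wedge\ell=0$. For $r\ge2$ fix the endpoints $i=i_1$, $j=i_r$ and sum over the orderings of $U=R\setminus\{i,j\}$. By the definition of $H_U$ the product of the $x$'s sums to $\ell_i^TH_U\ell_j$. As $\ell_i\wedge\ell_j$ is antisymmetric, pairing $(i,j)$ with $(j,i)$ and using (6) give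
$$\det N\sum_{\{i,j\}\subset R}(\ell_i\wedge\ell_j)\big[\ell_i^TH_U\ell_j-\ell_j^TH_U\ell_i\big]=\det N\sum_{\{i,j\}\subset R}(\ell_i\wedge\ell_j)^2\,g_{R\setminus\{i,j\}} ,$$
because $\mathrm{sk}(H_U)=g_U$. Now $\det N=bc-ae=-\delta$. Moreover $\ell_i\wedge\ell_j=\theta_i\bar\theta_j-\bar\theta_i\theta_j$ is a number minus its conjugate, so it is purely imaginary. Multiplying by the unimodular number $\theta_i\theta_j$ shows that its modulus is $|\theta_i^2-\theta_j^2|=|\zeta_i-\zeta_j|$. So $(\ell_i\wedge\ell_j)^2=-\rho_{ij}$, the two minus signs cancel, and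
$$g_R=\tau\,|R|\,\mathrm{cyc}(R)+\delta\sum_{\{i,j\}\subset R}\rho_{ij}\,g_{R\setminus\{i,j\}}\quad(R\ne\emptyset),\qquad g_\emptyset=\tau.\tag{9}$$

**Step 6.** We solve the recursion. By induction on $|R|$, (9) gives $g_R=\tau\chi_R$ with $\chi_\emptyset=1$ and
$$\chi_R=|R|\,\mathrm{cyc}(R)+\delta\sum_{\{i,j\}\subset R}\rho_{ij}\,\chi_{R\setminus\{i,j\}}\qquad(R\ne\emptyset).$$
Put $\varepsilon(\emptyset)=1$ and $\varepsilon(R)=|R|\,\mathrm{cyc}(R)$ for $R\ne\emptyset$. Then
$$\chi_R=\sum_{k\ge0}k!\,\delta^k\sum_{\mu\subset R,\ |\mu|=k}\rho(\mu)\,\varepsilon(R\setminus V(\mu)),\tag{10}$$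
where $\mu\subset R$ means that all pairs of $\mu$ lie in $R$. Again this is an induction. It holds for $R=\emptyset$. For $R\neq\emptyset$, insert (10) for the sets $R\setminus\{i,j\}$. A matching of size $k+1$ in $R$ arises from each of its $k+1$ pairs playing the role of $\{i,j\}$, and $(k+1)\,k!=(k+1)!$.

**Step 7.** We sum over $R$ and see the sum over cycles collapse. By Step 2, $\Pi_0-\Pi_1=\tau\mathcal K$ with $\mathcal K=\sum_R\chi_R\,\mathrm{per}(X_{[n]\setminus R})$. Insert (10) and exchange the sums. For fixed $\mu$ put $Y=[n]\setminus V(\mu)$ and $R'=R\setminus V(\mu)$, which runs over all subsets of $Y$. Thus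
$$\mathcal K=\sum_kk!\,\delta^k\sum_{|\mu|=k}\rho(\mu)\sum_{R'\subset Y}\varepsilon(R')\,\mathrm{per}(X_{Y\setminus R'}).$$
The inner sum is
$$\mathrm{per}(X_Y)+\sum_{\emptyset\ne R'\subset Y}|R'|\,\mathrm{cyc}(R')\,\mathrm{per}(X_{Y\setminus R'}) .$$
In the second sum, each permutation of $Y$ appears once for each of its cycles, weighted by the length of that cycle, so its total weight is $|Y|$. Hence the inner sum is $(1+|Y|)\,\mathrm{per}(X_Y)$ with $|Y|=n-2k$, which is (5). $\square$

For $n=2$, (5) reads $\mathcal K=3\,\mathrm{per}(X_{[2]})+\rho_{12}\,\delta$. With $S=1-t^2$ we have $|\kappa|=1$, $\rho_{12}=4$, $d\cdot d!=18$, and by Facts 1 and 4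
$$\tfrac1{18}\Theta_2(\mathcal K)=\tfrac1{18}\big[3\cdot2\,s(z)\overline{s(w)}+4\cdot\tfrac12(z_1-z_2)\overline{(w_1-w_2)}\big],$$
which is the bracket in (4).

## 8. Positivity, uniqueness, and zeros of $P$ on the circle

**Step 1: $P$ without zeros in $\overline{\mathbb D}$.** We read off positivity. Each product $\delta^k\,\mathrm{per}(X_{[n]\setminus V(\mu)})$ has degree $2k+(n-2k)=n$, and its image under $\Theta_n$ is PSD by Facts 3 and 4. All coefficients $k!\,(n-2k+1)\rho(\mu)$ in (5) are $\ge0$, since $2k\le n$. So $\Theta_n(\mathcal K)$ is symmetric and PSD. By Proposition 3 and Fact 2,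
$$L_S=\sum_{j=1}^d(1-z_j\bar w_j)\,K_S(z_{\hat\jmath},w_{\hat\jmath}),\qquad K_S=\frac{|\kappa|^2}{d\cdot d!}\,\Theta_n(\mathcal K).\tag{11}$$
With Lemma 2, (2) holds with the symmetric PSD kernel $K=\sum_j\lambda_jK_{R_j}$.

**Step 2: uniqueness.** This is needed in order to pass to a limit. Consider the linear map
$$\Psi:\ k\longmapsto\sum_{j=1}^d(1-z_j\bar w_j)\,k(z_{\hat\jmath},w_{\hat\jmath})$$
from symmetric kernels in $d-1$ slots to symmetric kernels in $d$ slots. By Fact 2, if $k=\Theta_{d-1}(h)$ then $\Psi(k)=d\,\Theta_d(\tau h)$. Since $\Theta_{d-1}$ and $\Theta_d$ are isomorphisms and $\mathcal R$ is an integral domain, $\Psi$ is injective. So the symmetric kernel $K$ in (2) is unique. The spaces are finite-dimensional, so the range of $\Psi$ is closed and $\Psi^{-1}$ is continuous on it.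

**Step 3: $P$ without zeros in $\mathbb D$.** We now allow zeros on $\mathbb T$. Put $P_r(t)=P(rt)$ for $0<r<1$. Then $\deg P_r\le d$ and $P_r$ has no zeros in $\overline{\mathbb D}$, so by Step 1 identity (2) holds for $P_r$ with a symmetric PSD kernel $K_r$. As $r\uparrow1$, the left sides of (2) for $P_r$ converge coefficientwise to the left side for $P$. The limit is in the closed range of $\Psi$, and $K_r$, being $\Psi^{-1}$ of the left side, converges to a symmetric kernel $K$ satisfying (2) for $P$. As a limit of PSD kernels, $K$ is PSD. This proves (2), and with Section 2 it proves Theorem 1. $\blacksquare$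

So the answer to the Problem is yes, for every $d$ and every such $p$.

## 9. The explicit kernel, a converse, and the role of full symmetry

### 9.1 The kernel written out

**Proposition 4.** The symmetric PSD kernel $K$ in (2) is unique. When $P\ne0$ on $\overline{\mathbb D}$ it is $\sum_j\lambda_jK_{R_j}$, with $R_j,\lambda_j$ as in Lemma 2, and $K_S$ equals $\frac{|\kappa|^2}{d\,d!}$ times
$$\sum_k\frac{k!\,(n-2k+1)!}{2^k}\sum_{|\mu|=k}\rho(\mu)\,\frac1{n!}\sum_{\sigma\in S_n}Q_{\mu,\sigma}(z)\overline{Q_{\mu,\sigma}(w)},$$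
$$Q_{\mu,\sigma}(z)=\prod_{m=1}^k\big(z_{\sigma(2m-1)}-z_{\sigma(2m)}\big)\cdot\mathrm{Pol}_{n-2k}\Big(\prod_{i\notin V(\mu)}\ell_i\Big)\big(z_{\sigma(2k+1)},\dots,z_{\sigma(n)}\big).$$

Uniqueness and the sum formula were shown in Section 8. For the rest, put $Y=[n]\setminus V(\mu)$ and sort permutations as in Fact 3, now with $k$ groups of two slots and one group of $n-2k$ slots. This shows that $\Theta_n\big(\delta^k\,\mathrm{per}(X_Y)\big)$ is the average over $\sigma\in S_n$ of $\Theta_2(\delta)$ in each pair of slots $\sigma(2m-1),\sigma(2m)$, $m\le k$, times $\Theta_{n-2k}(\mathrm{per}(X_Y))$ in the remaining slots. By Fact 4 each factor $\Theta_2(\delta)$ contributes $\frac12$ and a difference square. By Fact 1 the last factor is $(n-2k)!$ times a square. Finally $(n-2k+1)\,(n-2k)!=(n-2k+1)!$. $\square$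

### 9.2 A converse

We recall a classical result. The Grace–Walsh–Szegő theorem: if $f$ is symmetric, of degree $\le1$ in each of $m$ variables, and $\xi_1,\dots,\xi_m$ lie in a convex circular region $C$ (for instance $C=\mathbb D$), then $f(\xi_1,\dots,\xi_m)=f(\xi,\dots,\xi)$ for some $\xi\in C$.

**Proposition 5.** Let $p=\mathrm{Pol}_dP$ with $P$ and $\tilde P$ having no common zero in $\mathbb D$. The following are equivalent: (i) $p$ has no zeros in $\mathbb D^d$; (ii) $P$ has no zeros in $\mathbb D$; (iii) (2) holds with a PSD kernel $K$.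

(i)⇒(ii): $P(t)=p(t,\dots,t)$. (ii)⇒(iii) is Theorem 1. (iii)⇒(ii): put $z=w=(t,\dots,t)$ with $t\in\mathbb D$ in (2). The right side is $d(1-|t|^2)$ times a value of $K$ at a point $(\xi,\xi)$, which is $\ge0$, so $|\tilde P(t)|\le|P(t)|$. A zero of $P$ in $\mathbb D$ would therefore be a common zero of $P$ and $\tilde P$. (ii)⇒(i): if $p(\xi_1,\dots,\xi_d)=0$ with all $\xi_i\in\mathbb D$, the Grace–Walsh–Szegő theorem gives $\xi\in\mathbb D$ with $P(\xi)=p(\xi,\dots,\xi)=0$. $\square$

### 9.3 Transitive symmetry or symmetry without multiaffinity does not suffice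

The wreath product $S_\nu\wr S_3$ acts on $3\nu$ variables arranged in three blocks of $\nu$: it permutes the variables inside each block and permutes the blocks. This action is transitive.

**Proposition 6.** For all large $\nu$ there is a multiaffine polynomial in $3\nu$ variables without zeros in $\mathbb D^{3\nu}$, invariant under the transitive group $S_\nu\wr S_3$, for which $\tilde p/p$ is not in the Agler class. Also, there are symmetric (non-multiaffine) $p\in\mathbb C[z_1,z_2,z_3]$ without zeros in $\overline{\mathbb D}^3$ with $\tilde p/p$ not in the Agler class.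

Let $Q_0=z_1^2+z_2^2+z_3^2-2z_1z_2-2z_1z_3-2z_2z_3$, the Kaijser–Varopoulos polynomial.

**Step 1.** We show $|Q_0|\le5$ on $\mathbb D^3$. By the maximum principle take $|z_1|=|z_2|=|z_3|=1$. Since $Q_0$ is homogeneous, a common rotation does not change $|Q_0|$, and we may arrange $z_2=\bar z_3=e^{i\alpha}$. Write $x=\cos\alpha$, $z_1=\xi$, $c=\mathrm{Re}\,\xi$. Then $z_2^2+z_3^2-2z_2z_3=2\cos2\alpha-2=-4(1-x^2)$, and since $|\xi|=1$,
$$|Q_0|=|\xi^2-4x\xi-4(1-x^2)|=|\xi-4x-4(1-x^2)\bar\xi| .$$
The real part of the last expression is $(4x^2-3)c-4x$ and the imaginary part is $(5-4x^2)\,\mathrm{Im}\,\xi$. Hence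
$$|Q_0|^2=\big((4x^2-3)c-4x\big)^2+(1-c^2)(5-4x^2)^2 .$$
Here $(4x^2-3)^2-(5-4x^2)^2=16(x^2-1)$ and $16x^2+(5-4x^2)^2=25-24x^2+16x^4$, so
$$25-|Q_0|^2=8g,\qquad g=2(1-x^2)c^2+x(4x^2-3)c+x^2(3-2x^2).$$
We show $g\ge0$ for $x,c\in[-1,1]$. Replacing $(x,c)$ by $(-x,-c)$ leaves $g$ unchanged, so let $x\ge0$. The discriminant of $g$ in $c$ is
$$x^2\big[(4x^2-3)^2-8(1-x^2)(3-2x^2)\big]=x^2(16x^2-15).$$
If $x^2\le\frac{15}{16}$, the leading coefficient is positive and the discriminant is $\le0$, so $g\ge0$. If $x^2\ge\frac34$, drop the first term of $g$ and use $c\ge-1$: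
$$g\ge x\big[x(3-2x^2)-(4x^2-3)\big]=x(1-x)(3+6x+2x^2)\ge0 .$$
The two ranges cover $[0,1]$.

**Step 2.** We give operators on which $Q_0$ is larger than $5$. On $\mathbb C^5$ with orthonormal basis $u_0,f_1,f_2,f_3,u_1$ set
$$T_iu_0=f_i,\qquad T_if_j=\gamma_{ij}u_1,\qquad T_iu_1=0,\qquad\gamma_{ii}=\tfrac1{\sqrt3},\quad\gamma_{ij}=-\tfrac1{\sqrt3}\ (i\ne j).$$
Since $\gamma$ is symmetric, $T_iT_ju_0=\gamma_{ij}u_1=T_jT_iu_0$, and $T_iT_j$ kills the other basis vectors, so the $T_i$ commute. The operator $T_i$ sends $u_0$ to a unit vector orthogonal to $u_1$, and it maps the span of the $f_j$ into $\mathbb Cu_1$ with norm $(\sum_j\gamma_{ij}^2)^{1/2}=1$. Hence $\|T_i\|=1$. Finally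
$$Q_0(T)u_0=\Big(\tfrac3{\sqrt3}+\tfrac6{\sqrt3}\Big)u_1=\tfrac9{\sqrt3}\,u_1,\qquad\|Q_0(T)\|\ge3\sqrt3>5.19 .$$
In particular, with $r=0.99$, $\|\frac15Q_0(rT)\|\ge r^2\cdot\frac{3\sqrt3}5>1$, so $\frac15Q_0$ is bounded by $1$ on $\mathbb D^3$ but is not in the Agler class, as announced in Section 1.

**Step 3.** We pass from $Q_0$ to a quotient $\tilde p/p$. With $r=0.99$ let $q=rQ_0/5$. Then $|q|\le r$ on $\overline{\mathbb D}^3$ and $\|q(rT)\|\ge r^3\cdot\frac{3\sqrt3}5>1.008$. For $\nu\ge2$ let $m_\nu=(z_1z_2z_3)^\nu$ and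
$$p_\nu=1+m_\nu\,q(1/z_1,1/z_2,1/z_3).$$
This is a polynomial, symmetric under $S_3$, of multi-degree $(\nu,\nu,\nu)$; it is not multiaffine. On $\mathbb T^3$ we have $|p_\nu-1|=|q(\bar z)|\le r<1$. By the maximum principle $|p_\nu-1|\le r$ on $\overline{\mathbb D}^3$, so $p_\nu$ has no zeros there. Since $q$ has real coefficients, $\tilde p_\nu=m_\nu+q$. Every product of three of the $T_i$ is $0$, and both $m_\nu$ and $p_\nu-1$ contain only monomials of total degree at least $3\nu-2\ge4$. So $p_\nu(rT)=I$, $\tilde p_\nu(rT)=q(rT)$, and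
$$\|(\tilde p_\nu/p_\nu)(rT)\|=\|q(rT)\|>1 .$$
This proves the second claim, and it holds for each $\nu\ge2$.

**Step 4.** We polarize to obtain multiaffine examples. Polarize $p_\nu$ in each $z_i$ separately to degree $\nu$: replace $z_i^j$ by $E_j/\binom\nu j$ in the $i$-th block of $\nu$ variables. The result $\hat p_\nu$ has degree one in each of the $3\nu$ variables, because $p_\nu$ has degree exactly $\nu$ in each $z_i$. It is invariant under permutations inside each block, and under permutations of the blocks because $p_\nu$ is symmetric.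

It has no zeros in $\mathbb D^{3\nu}$. Suppose it had one. With the second and third blocks fixed, the Grace–Walsh–Szegő theorem replaces the first block by $(\xi_1,\dots,\xi_1)$, $\xi_1\in\mathbb D$, without changing the value $0$. Doing the same in the second and third blocks gives $p_\nu(\xi_1,\xi_2,\xi_3)=0$ with $\xi_i\in\mathbb D$, a contradiction.

Polarization commutes with reflection, block by block, as in Section 1. At the commuting tuple $(rT_1,\dots,rT_1,rT_2,\dots,rT_2,rT_3,\dots,rT_3)$ of strict contractions, $\hat p_\nu$ and its reflection take the values $p_\nu(rT)$ and $\tilde p_\nu(rT)$, because $E_j(A,\dots,A)=\binom\nu jA^j$. So the quotient of the reflection of $\hat p_\nu$ by $\hat p_\nu$, evaluated there, is $(\tilde p_\nu/p_\nu)(rT)$, whose norm exceeds $1$. $\square$
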